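# Regular foliations and powers of Kähler classes: a sharp range and a counterexample in dimension four

## 1. Line subbundles of the tangent bundle

Let $\mathsf X$ be a compact Kähler manifold of dimension $n$ (connected, as always here), with holomorphic tangent bundle $T_{\mathsf X}$ and sheaves $\Omega^k_{\mathsf X}$ of holomorphic $k$-forms. We use freely that $H^k(\mathsf X,\Omega^k_{\mathsf X})\cong H^{k,k}(\mathsf X)$, compatibly with products (up to signs, which never matter below). A Kähler class $\gamma\in H^1(\mathsf X,\Omega^1_{\mathsf X})$ has $\int_{\mathsf X}\gamma^n>0$.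

Suppose that $L\subset T_{\mathsf X}$ is a line subbundle. Restricting $1$-forms to $L$ gives a surjection $\Omega^1_{\mathsf X}\to L^*$, hence a map $H^1(\mathsf X,\Omega^1_{\mathsf X})\to H^1(\mathsf X,L^*)$. Can a Kähler class restrict to zero?

**Proposition 1.** For a line subbundle $L\subset T_{\mathsf X}$, every Kähler class $\gamma$ has nonzero image in $H^1(\mathsf X,L^*)$.

**Proof.** Let $N=T_{\mathsf X}/L$, a vector bundle of rank $n-1$. From the exact sequence $0\to N^*\to\Omega^1_{\mathsf X}\to L^*\to0$ we see that if $\gamma$ maps to zero, then $\gamma$ is the image of some $\tilde\gamma\in H^1(\mathsf X,N^*)$. The inclusion $\wedge^\bullet N^*\subset\Omega^\bullet_{\mathsf X}$ is a homomorphism of sheaves of algebras, so $\gamma^n$ is the image of $\tilde\gamma^n\in H^n(\mathsf X,\wedge^nN^*)$. But $\wedge^nN^*=0$ because $N$ has rank $n-1$. So $\gamma^n=0$, which is absurd. $\square$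

The proof takes three lines and uses only a rank count. Now replace $L$ by a subbundle of rank $p$ and $\gamma$ by $\gamma^p$. What changes?

## 2. Restriction to the leaves, and the conjecture

**Definition.** A *distribution* $\mathcal D$ on $\mathsf X$ is a saturated subsheaf $T_{\mathcal D}\subseteq T_{\mathsf X}$, meaning that $T_{\mathsf X}/T_{\mathcal D}$ is torsion-free; its dimension is the rank of $T_{\mathcal D}$. A *foliation* $\mathcal F$ is a distribution with $T_{\mathcal F}$ closed under the Lie bracket. It is *regular* if $T_{\mathsf X}/T_{\mathcal F}$ is locally free, that is, if $T_{\mathcal F}$ is a subbundle.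

Here are small local examples on $\mathbb C^2$. The subsheaf generated by $x\partial_x$ is not saturated: the class of $\partial_x$ in the quotient is nonzero and is killed by $x$. The subsheaf generated by $v=x\partial_x+y\partial_y$ is saturated: if $gw=hv$ with $g\ne0$, then $g$ divides $hx$ and $hy$, hence $g$ divides $h$ and $w=(h/g)v$. It is not regular, since $v$ vanishes at the origin, so the quotient has a fiber of dimension $2$ there and of dimension $1$ elsewhere. In rank one, closure under the bracket is automatic, because $[fv,gv]=(f\,v(g)-g\,v(f))\,v$. The standard source of regular foliations of higher rank is a submersion $f$: the bundle $\ker df$ is closed under the bracket, and its leaves are the components of the fibers.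

**Definition.** Let $\mathcal F$ be a foliation of dimension $p$, with canonical sheaf $\omega_{\mathcal F}=(\det T_{\mathcal F})^*$. Restriction of $p$-forms to $T_{\mathcal F}$ is a map $\Omega^p_{\mathsf X}\to\omega_{\mathcal F}$, and it induces
$$\iota_v:H^p(\mathsf X,\Omega^p_{\mathsf X})\to H^p(\mathsf X,\omega_{\mathcal F}).$$
We call $\mathcal F$ *cohomologically Kähler* if $\iota_v(\gamma^p)\neq0$ for every Kähler class $\gamma$. The same definition applies to distributions.

When $\mathcal F$ is regular, restriction $\Omega^\bullet_{\mathsf X}\to\wedge^\bullet T_{\mathcal F}^*$ is a homomorphism of algebras. So if $\gamma_{\mathcal F}\in H^1(\mathsf X,T_{\mathcal F}^*)$ denotes the image of $\gamma$, then $\iota_v(\gamma^p)=\gamma_{\mathcal F}^{\,p}$.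

**Example (tori).** Let $\mathsf X=U/\Lambda_0$ be a complex torus, with $U$ a complex vector space and $\Lambda_0\subset U$ a lattice, and let $T_{\mathcal F}=W\otimes\mathcal O_{\mathsf X}$ for a $p$-dimensional subspace $W\subset U$. Then $H^p(\mathsf X,\omega_{\mathcal F})=\wedge^p\bar U^*\otimes\wedge^pW^*$. A Kähler class is represented by a constant positive form, so $\gamma_{\mathcal F}$ is a positive Hermitian form on $U$ with its linear variable restricted to $W$. If we also restrict the antilinear variable to $\bar W$, then $\gamma_{\mathcal F}^{\,p}$ becomes the $p$-th power of a positive Hermitian form on $W$, which is nonzero. So $\iota_v(\gamma^p)\ne0$.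

The torus is an instance of a general fact, whose proof is again a rank count.

**Proposition 2.** If $T_{\mathsf X}=T_{\mathcal F}\oplus T_{\mathcal E}$ for some distribution $\mathcal E$, then $\mathcal F$ is cohomologically Kähler.

**Proof.** Both summands are direct summands of a vector bundle, hence vector bundles, of ranks $p$ and $q=n-p$. Then $\Omega^1_{\mathsf X}=T_{\mathcal F}^*\oplus T_{\mathcal E}^*$ and $\gamma=\gamma_{\mathcal F}+\gamma_{\mathcal E}$. Since $\gamma_{\mathcal F}^{\,i}\in H^i(\wedge^iT_{\mathcal F}^*)$ vanishes for $i>p$ and $\gamma_{\mathcal E}^{\,j}$ vanishes for $j>q$, we get $\gamma^n=\binom np\gamma_{\mathcal F}^{\,p}\gamma_{\mathcal E}^{\,q}$. As $\gamma^n\neq0$, also $\gamma_{\mathcal F}^{\,p}\ne0$. $\square$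

These two cases suggest a statement that appears as a conjecture in Druel, Pereira, Pym and Touzet, "Numerically flat foliations and holomorphic Poisson geometry", arXiv:2411.08806 (2024).

**Conjecture.** If $\mathcal F$ is a regular foliation on a compact Kähler manifold, then $\mathcal F$ is cohomologically Kähler.

We shall see that it is false, and exactly when it is true.

**Theorem A.** There are a smooth projective fourfold $\mathsf X$, a regular foliation $\mathcal F$ on $\mathsf X$ of dimension $2$, and a rational Kähler class $\gamma$ on $\mathsf X$ with $\iota_v(\gamma^2)=0$ in $H^2(\mathsf X,\omega_{\mathcal F})$. So $\mathcal F$ is not cohomologically Kähler.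

More precisely, $\mathsf X$ is a blow-up of a $\mathbb P^2$-bundle over a compact ball quotient surface $S$. Every class in $H^{1,1}(\mathsf X)$ is uniquely $\gamma=x\mu+\theta-\varepsilon e$ with $x,\varepsilon\in\mathbb C$ and $\theta\in H^{1,1}(S)$, and
$$\iota_v(\gamma^2)=0\iff\int_S\theta^2=\varepsilon^2\int_S\lambda^2 .$$

The classes $\lambda,\mu$ are defined in Section 6 and $e$ in Section 7. A rational Kähler class has a multiple that is the class of an ample line bundle.

**Theorem B.** Let $p,q\ge0$ be integers. Every regular foliation of dimension $p$ and codimension $q$ on every compact Kähler manifold is cohomologically Kähler if and only if $p\le1$ or $q\le1$. In particular the conjecture holds for $\dim\mathsf X\le3$, and $4$ is the smallest dimension of a counterexample.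

## 3. Where the lifting argument stops

From now on $\mathcal F$ is regular of dimension $p$ and codimension $q$, $n=p+q$, and $N=T_{\mathsf X}/T_{\mathcal F}$.

Let us rerun the proof of Proposition 1 with $p\ge1$. Suppose $\iota_v(\gamma^p)=0$. The kernel of $\Omega^p_{\mathsf X}\to\omega_{\mathcal F}$ is $N^*\wedge\Omega^{p-1}_{\mathsf X}$, so $\gamma^p$ lifts to $H^p(\mathsf X,N^*\wedge\Omega^{p-1}_{\mathsf X})$. Multiplying $k$ lifts, $\gamma^{pk}$ comes from $H^{pk}(\mathsf X,\wedge^kN^*\wedge\Omega_{\mathsf X}^{pk-k})$. This sheaf is zero once $k=q+1$, so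
$$\gamma^{p(q+1)}=0 .$$
This is a contradiction only if $p(q+1)\le n=p+q$, that is, $pq\le q$, that is, $p=1$ or $q=0$. For $p\ge2$ and $q\ge1$ the conclusion is vacuous, since $\gamma^{p(q+1)}$ lives in degree above $n$. Multiplying one lift by $\gamma^q$ does not help either: it says that $\gamma^n$ comes from $N^*\wedge\Omega^{n-1}_{\mathsf X}$, which is all of $\Omega^n_{\mathsf X}$.

The trivial cases deserve one line each. For $p=0$ we have $\iota_v(\gamma^0)=1\ne0$ in $H^0(\mathsf X,\mathcal O_{\mathsf X})$. For $q=0$ the map $\iota_v$ is the identity and $\gamma^n\neq0$. Together with Proposition 1 this gives Theorem B for $p\le1$ and for $q=0$. For the rest we need a way to test whether $\iota_v(\gamma^p)$ is zero.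

## 4. Serre duality turns $\iota_v$ into an intersection number

The exact sequence $0\to T_{\mathcal F}\to T_{\mathsf X}\to N\to0$ gives $K_{\mathsf X}\cong\omega_{\mathcal F}\otimes\det N^*$. So Serre duality is a perfect pairing
$$\langle\ ,\ \rangle:\ H^q(\mathsf X,\det N^*)\times H^p(\mathsf X,\omega_{\mathcal F})\to H^n(\mathsf X,K_{\mathsf X})=\mathbb C .$$
Let $j:\det N^*=\wedge^qN^*\hookrightarrow\Omega^q_{\mathsf X}$ be the inclusion.

**Lemma 3.** For $a\in H^q(\mathsf X,\det N^*)$ and $b\in H^p(\mathsf X,\Omega^p_{\mathsf X})$,
$$\langle a,\iota_v(b)\rangle=\pm\int_{\mathsf X}j(a)\cup b. \tag{1}$$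
Hence $\iota_v(b)=0$ if and only if $\int_{\mathsf X}j(a)\cup b=0$ for all $a\in H^q(\mathsf X,\det N^*)$.

**Proof.** Let $\nu$ and $w$ be local sections of $\det N^*$ and $\Omega^p_{\mathsf X}$. The form $j(\nu)$ is a multiple of the product of $q$ independent sections of $N^*$, so $j(\nu)\wedge N^*=0$. Thus $j(\nu)\wedge w$ depends only on $w$ modulo $N^*\wedge\Omega^{p-1}_{\mathsf X}$, that is, on $w|_{T_{\mathcal F}}$, and under $K_{\mathsf X}\cong\omega_{\mathcal F}\otimes\det N^*$ it equals $\pm\,\nu\otimes w|_{T_{\mathcal F}}$. Represent $a$ and $b$ by Dolbeault forms and integrate this pointwise identity to get (1). The last sentence follows because the pairing is perfect. $\square$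

To prove that $\mathcal F$ is cohomologically Kähler, one must produce, for each $\gamma$, one class $a$ with $\int j(a)\gamma^p\ne0$. To build a counterexample, one wants $H^q(\mathsf X,\det N^*)$ to be small and completely known.

## 5. Codimension one

**Proposition 4.** If $q=1$ and $p\ge1$, then $\mathcal F$ is cohomologically Kähler.

**Proof.** Here $n=p+1\ge2$ and $N$ is a line bundle. Fix a Kähler form $\kappa$ with class $\gamma$. By Lemma 3 it suffices to find $a\in H^1(\mathsf X,N^*)$ with $\int_{\mathsf X}j(a)\gamma^{n-1}\ne0$. Let $c=c_1(N)$, a real class in $H^{1,1}(\mathsf X)$.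

**Case $c\neq0$.** This case produces $a$ from $c$ itself. Let $f_i:U_i\to\mathbb C$ be local submersions defining $\mathcal F$. Both $df_i$ and $df_j$ are frames of $N^*$ on $U_i\cap U_j$, so $df_i=g_{ij}\,df_j$ with $g_{ij}$ nowhere zero. Taking $d$ gives $0=dg_{ij}\wedge df_j$, so $dg_{ij}$ is a multiple of $df_j$. Thus $d\log g_{ij}$ is a section of $N^*$. The cocycle $(d\log g_{ij})$ defines $a\in H^1(\mathsf X,N^*)$, and $j(a)$ equals $c$ up to a nonzero constant, since $(g_{ij})$ are transition functions of $N^*$ or its dual, according to convention. Since $a\cup a\in H^2(\mathsf X,\wedge^2N^*)=0$, we have $c^2=0$. If $\int c\,\gamma^{n-1}=0$, then $c$ would be a nonzero real primitive $(1,1)$-class, and the Hodge–Riemann relations would give $\int c^2\gamma^{n-2}<0$, contradicting $c^2=0$. So $\int j(a)\gamma^{n-1}\ne0$.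

**Case $c=0$.** This case produces a class $a$ for which $j(a)$ is semipositive. The curvature form of any Hermitian metric on $N$ is now exact, so by the $\partial\bar\partial$-lemma it is $\partial\bar\partial$ of a function, and rescaling the metric by the exponential of this function (with the right sign) gives a metric $k$ with flat Chern connection $D=D'+\bar\partial$. Let $\omega\in H^0(\mathsf X,\Omega^1_{\mathsf X}\otimes N)$ be the projection $T_{\mathsf X}\to N$, viewed as an $N$-valued $1$-form. It has no zeros.

We first show $D'\omega=0$. Put $\eta=D'\omega$, an $N$-valued $(2,0)$-form. Because $\bar\partial\omega=0$ we have $D\omega=\eta$, and $D\eta=D^2\omega=0$ by flatness. Hence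
$$d\big(k(\omega\wedge\bar\eta)\wedge\kappa^{n-2}\big)=k(\eta\wedge\bar\eta)\wedge\kappa^{n-2}.$$
For a $(2,0)$-form $\eta$, the right side is a positive constant times $|\eta|^2\kappa^n$. Its integral is zero by Stokes, so $\eta=0$.

Now work in local parallel frames $\epsilon$ of $N$ with $k(\epsilon,\epsilon)=1$; these are holomorphic. Write $\omega=\omega_0\otimes\epsilon$. Then $\omega_0$ is a holomorphic $1$-form without zeros, and $D'\omega=0$ says $\partial\omega_0=0$. Set $\omega^\star=\bar\omega_0\otimes\epsilon^*$, where $\epsilon^*$ is the dual frame. If $\epsilon$ is replaced by $u\epsilon$ with $u$ constant and $|u|=1$, then $\omega_0$ becomes $u^{-1}\omega_0$, $\bar\omega_0$ becomes $u\bar\omega_0$, and $\epsilon^*$ becomes $u^{-1}\epsilon^*$, so $\omega^\star\in A^{0,1}(\mathsf X,N^*)$ is globally defined. Moreover $\bar\partial\omega^\star=\overline{\partial\omega_0}\otimes\epsilon^*=0$, so $\omega^\star$ defines a class $a\in H^1(\mathsf X,N^*)$. The inclusion $N^*\subset\Omega^1_{\mathsf X}$ sends $\epsilon^*$ to $\epsilon^*\circ\omega=\omega_0$, so $j(a)$ is represented, up to a nonzero constant,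 by $i\,\omega_0\wedge\bar\omega_0$. This form is semipositive and nowhere zero, hence $\int_{\mathsf X} i\,\omega_0\wedge\bar\omega_0\wedge\kappa^{n-1}>0$. $\square$

Both cases get their sign from a statement about $(1,1)$-classes. For $q=2$ the class $j(a)$ has type $(2,2)$; if for instance it is the square $\mu^2$ of a $(1,1)$-class, nothing in the argument above controls the sign of $\int\mu^2\gamma^2$. We therefore look for a foliation of codimension $2$ on a fourfold for which $H^2(\mathsf X,\det N^*)$ is one-dimensional and spanned by such a square.

## 6. A flat $\mathbb P^2$-bundle over a ball quotient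

**The surface.** Let $V=\mathbb C^3$ with the Hermitian form $h(x,y)=-x_0\bar y_0+x_1\bar y_1+x_2\bar y_2$, let $G=SU(2,1)$ be its special unitary group, and let $\mathbb B=\{[v]\in\mathbb P(V):h(v,v)<0\}$. In coordinates $s=(s_1,s_2)$ with $v=(1,s_1,s_2)$, this is the unit ball $|s|<1$; the group $G$ acts on it transitively, with compact stabilizers. Let $\Gamma\subset G$ be a torsion-free cocompact lattice, which exists by Borel, *Compact Clifford–Klein forms of symmetric spaces*, Topology 2 (1963). The stabilizer in $\Gamma$ of a point of $\mathbb B$ is discrete and compact, so finite, so trivial. Hence $S=\Gamma\backslash\mathbb B$ is a compact complex surface.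

**The bundles.** Let $E=\Gamma\backslash(\mathbb B\times V)$, a flat holomorphic bundle. Its real Chern classes vanish, and $\det E$ is trivial because $\Gamma\subset SL(V)$. Let $\ell\subset E$ be the tautological line subbundle, whose fiber at $s$ is $\ell_s=\mathbb C\cdot(1,s)$, and set $Q=E/\ell$ and $\lambda=c_1(\ell)$. Recall that if $m$ is a nowhere zero local holomorphic section of a line bundle with Hermitian metric, then its first Chern class is represented by $-\frac{i}{2\pi}\partial\bar\partial\log\|m\|^2$. The metric $-h$ on $\ell$ is positive, $\Gamma$-invariant, and $-h(v,v)=1-|s|^2$. So $\lambda$ is represented by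
$$-\frac{i}{2\pi}\partial\bar\partial\log(1-|s|^2).$$
This is $G$-invariant, and at $s=0$ it equals $\frac{i}{2\pi}\partial\bar\partial|s|^2>0$, so it is positive everywhere. Thus $\lambda$ is an integral Kähler class, $S$ is projective by Kodaira's theorem, and $\Lambda:=\int_S\lambda^2>0$.

**The bundle $\mathsf Z$.** Let $\pi:\mathsf Z=\mathbb P(E)=\Gamma\backslash(\mathbb B\times\mathbb P(V))\to S$ be the bundle of lines in $E$, with tautological $\mathcal O(-1)\subset\pi^*E$, and let $\mu=c_1(\mathcal O(1))$. The second projection $\mathbb B\times\mathbb P(V)\to\mathbb P(V)$ is $\Gamma$-equivariant, and the kernel of its differential descends to a regular foliation $\mathcal G$ of dimension $2$ on $\mathsf Z$.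

Is $\mathcal G$ a counterexample? No. The tangent bundle of $\mathbb B\times\mathbb P(V)$ is the direct sum of the tangent bundles of the factors, and $\Gamma$ preserves both summands. So $T_{\mathsf Z}=T_{\mathcal G}\oplus T_{\mathsf Z/S}$, and Proposition 2 applies. We must modify $\mathsf Z$ so that this splitting breaks but the foliation stays regular.

## 7. Blowing up the tautological section

Since $\mathbb B\subset\mathbb P(V)$, there is a $\Gamma$-invariant diagonal $\{(s,z):s=z\}\subset\mathbb B\times\mathbb P(V)$. It is closed and of codimension $2$, being the graph of the inclusion. In $\mathsf Z$ it becomes the image $\Sigma=\sigma(S)$ of the section $\sigma:s\mapsto\ell_s$. Let $\beta:\mathsf X\to\mathsf Z$ be the blow-up of $\Sigma$, let $D$ be the exceptional divisor, and let $e=[D]$. We write $\mu,\lambda,\theta$ also for the pullbacks to $\mathsf X$ of $\mu\in H^{1,1}(\mathsf Z)$ and of $\lambda,\theta\in H^{1,1}(S)$. Since $S$ is projective, so are $\mathsf Z$ and $\mathsf X$.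

Let $\tilde{\mathsf X}$ be the blow-up of $\mathbb B\times\mathbb P(V)$ along the diagonal, so that $\mathsf X=\Gamma\backslash\tilde{\mathsf X}$, and let $f:\tilde{\mathsf X}\to\mathbb P(V)$ be induced by the second projection.

**Lemma 5.** The map $f$ is a $\Gamma$-equivariant submersion.

**Proof.** Equivariance is clear, and so is the submersion property off the exceptional divisor. Near a point of the diagonal use affine coordinates $s,z\in\mathbb C^2$ of one chart of $\mathbb P(V)$ and put $u=s-z$. In the coordinates $(u,z)$ the center is $\{u=0\}$. So $\tilde{\mathsf X}$ is locally $\mathrm{Bl}_0\mathbb C^2_u\times\mathbb C^2_z$, and $f$ is the projection to the second factor. $\square$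

Hence $\ker df$ is a subbundle of rank $2$, closed under the bracket, and it descends to a **regular foliation $\mathcal F$ of dimension $2$ on the fourfold $\mathsf X$**. Its normal bundle $N$ is the descent of $f^*T_{\mathbb P(V)}$.

The splitting is indeed broken: in the local picture, the curve $\mathbb P^1\times\{z\}$ over $u=0$ is contracted by $f$ and also by the map to $\mathbb B$ (there $s=z$). So along $D$ the leaves of $\mathcal F$ and the fibers of $\mathsf X\to S$ share a tangent direction.

**The determinant of $N$.** The Euler sequence $0\to\mathcal O\to V\otimes\mathcal O(1)\to T_{\mathbb P(V)}\to0$ is equivariant, so $K_{\mathbb P(V)}\cong\mathcal O(-3)\otimes\det V^*$ equivariantly. Since $\Gamma\subset SL(V)$,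
$$\det N^*\cong\beta^*\mathcal O(-3). \tag{2}$$

## 8. The line $H^2(\mathsf X,\det N^*)$ and the class $\mu^2$

**Step 1: $\dim H^2(\mathsf X,\det N^*)=1$.** This step makes the duality test a single equation. For the blow-up of a smooth center, $R\beta_*\mathcal O_{\mathsf X}=\mathcal O_{\mathsf Z}$. By (2) and the projection formula, $H^2(\mathsf X,\det N^*)=H^2(\mathsf Z,\mathcal O(-3))$. The relative Euler sequence $0\to\mathcal O\to\pi^*E\otimes\mathcal O(1)\to T_{\mathsf Z/S}\to0$ and the triviality of $\det E$ give $\mathcal O(-3)\cong\omega_{\mathsf Z/S}$. On each fiber, $H^i(\mathbb P^2,\mathcal O(-3))=0$ for $i\neq2$, so $R^i\pi_*\omega_{\mathsf Z/S}=0$ for $i\ne2$, and $R^2\pi_*\omega_{\mathsf Z/S}=\mathcal O_S$ by the relative trace. The Leray spectral sequence gives $H^2(\mathsf Z,\mathcal O(-3))=H^0(S,\mathcal O_S)=\mathbb C$.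

**Step 2: $\mu^2$ spans $j(H^2(\mathsf X,\det N^*))$.** This step names the generator. On $\mathsf X$, the bundle $\beta^*\mathcal O(1)$ is the quotient by $\Gamma$ of $f^*\mathcal O_{\mathbb P(V)}(1)$. Over small open sets of $\mathsf X$ choose lifts to $\tilde{\mathsf X}$, and as frames of $\beta^*\mathcal O(1)$ take pullbacks by $f$ of local frames of $\mathcal O_{\mathbb P(V)}(1)$. On overlaps two lifts differ locally by an element of $\Gamma$, and $\Gamma$ acts on $\mathcal O_{\mathbb P(V)}(1)$ compatibly with $f$. So the transition functions $g_{ij}$ are locally pullbacks by $f$ of functions on $\mathbb P(V)$, and $d\log g_{ij}$ is locally the pullback of a $1$-form. That is, $d\log g_{ij}$ is a section of $N^*\subset\Omega^1_{\mathsf X}$. Up to a fixed normalizing constant, $(d\log g_{ij})$ represents $\mu\in H^1(\mathsf X,\Omega^1_{\mathsf X})$. Therefore $\mu$ is the image of a class $m\in H^1(\mathsf X,N^*)$, and $\mu^2=j(m\cup m)$ with $m\cup m\in H^2(\mathsf X,\wedge^2N^*)$.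

It remains to see that $m\cup m\ne0$. Since $\mu$ restricts to the hyperplane class on the fibers of $\pi$, we have $\pi_*\mu^2=1$, so $\int_{\mathsf X}\mu^2\lambda^2=\int_S\lambda^2=\Lambda\ne0$. Hence $\mu^2\neq0$, so $m\cup m\neq0$, and it spans by Step 1.

With Lemma 3 we conclude: for every $b\in H^{2,2}(\mathsf X)$,
$$\iota_v(b)=0\iff\int_{\mathsf X}\mu^2\cup b=0. \tag{3}$$

## 9. The quadratic form $\int\mu^2\gamma^2$

**Step 3: intersection numbers.** This step makes (3) explicit for $b=\gamma^2$. By the formulas for projective bundles and blow-ups,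
$$H^{1,1}(\mathsf X)=H^{1,1}(S)\oplus\mathbb C\mu\oplus\mathbb Ce,$$
so every class is uniquely $\gamma=x\mu+\theta-\varepsilon e$. We compute the three kinds of terms in $\int\mu^2\gamma^2$.

*Terms without $e$.* The inclusion $\mathcal O(-1)\subset\pi^*E$ is a nowhere zero section of $\pi^*E\otimes\mathcal O(1)$, so its third Chern class vanishes: $\sum_ic_i(E)\mu^{3-i}=0$. As the real Chern classes of $E$ vanish, $\mu^3=0$. Hence
$$\int_{\mathsf Z}\mu^2(x\mu+\theta)^2=\int_{\mathsf Z}\mu^2\theta^2=\int_S\theta^2 .$$

*Terms linear in $e$.* For $b\in H^2(\mathsf Z)$, the number $\int_{\mathsf X}\mu^2\,\beta^*b\;e$ is the integral over $D$ of the pullback of $\mu^2b|_\Sigma\in H^6(\Sigma)$. This group is zero because $\Sigma$ has real dimension $4$. So these terms vanish.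

*The term in $e^2$.* The map $D\to\Sigma$ is a $\mathbb P^1$-bundle, and $\mathcal O(D)$ has degree $-1$ on its fibers. By construction $\sigma^*\mathcal O(-1)=\ell$, so $\sigma^*\mu=-\lambda$. Hence
$$\int_{\mathsf X}\mu^2e^2=\int_D\mu^2\cdot e|_D=-\int_\Sigma\mu^2=-\int_S\lambda^2=-\Lambda .$$

Adding up,
$$\int_{\mathsf X}\mu^2\gamma^2=\int_S\theta^2-\varepsilon^2\Lambda. \tag{4}$$
Together with (3), this is the criterion in Theorem A.

On $\mathsf Z$ we would see only the term $\int_S\theta^2$; the blow-up has added a negative square. The coefficient $x$ plays no role. For a Kähler class on $\mathsf Z$ with $\theta=r\lambda$, $r>0$, pulled back and corrected by a small multiple of $-e$, the value of (4) is positive. To reach zero we must make $\varepsilon$ as large as $r$ and still have a Kähler class. It would suffice to find a class $x\mu-\varepsilon e$ with $\theta=0$ and $\varepsilon>0$ that is represented by a semipositive form. By (4) its value is $-\varepsilon^2\Lambda<0$, and adding large multiples of it to a Kähler class drives (4) down through zero without leaving the Kähler cone. The natural candidate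 is $\mu-e$: on a fiber of $\mathsf X\to S$, which is $\mathbb P^2$ blown up at a point, it is the pullback of $\mathcal O(1)$ under the projection from that point to $\mathbb P^1$.

## 10. Semipositivity of $\mu-e$

**Step 4: $\mu-e$ is represented by a semipositive $(1,1)$-form.** The plan is to write $-(\mu-e)$ as the first Chern class of a line subbundle $M$ of the pullback of $Q$, and to compute with an explicit metric on $Q$.

*The line bundle $M$.* Consider the composite $\mathcal O(-1)\to\pi^*E\to\pi^*Q$ on $\mathsf Z$. At $(s,z)$ it vanishes only if $z=\ell_s$, that is, on $\Sigma$. Near $\Sigma$ take a local frame $v,e_1,e_2$ of $E$ with $v$ spanning $\ell$, and write $z=[v+w_1e_1+w_2e_2]$, so that $(s,w)$ are coordinates on $\mathsf Z$. The composite sends the frame $v+w_1e_1+w_2e_2$ of $\mathcal O(-1)$ to $w_1\bar e_1+w_2\bar e_2$, where the bar denotes the class in $Q$, and $(w_1,w_2)$ is the ideal of $\Sigma$. On the blow-up, in a chart $w_1=t$, $w_2=ty$ with $D=\{t=0\}$, this is $t(\bar e_1+y\,\bar e_2)$; the other chart is the same with the indices exchanged. So after dividing by the equation of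 $D$ the map has no zeros, and we get a line subbundle
$$M:=\beta^*\mathcal O(-1)\otimes\mathcal O(D)\hookrightarrow(\pi\beta)^*Q,\qquad c_1(M)=-\mu+e=-(\mu-e).$$

*The metric on $Q$.* Give $Q$ the metric
$$\|\bar a\|^2=h(a,a)-\frac{|h(a,v)|^2}{h(v,v)} .$$
It is the value of $h$ on the component of $a$ orthogonal to $v$, so it does not depend on the representative $a$. It is positive definite, because $v$ is a negative vector and $h$ has signature $(2,1)$. It is invariant under all of $G$, not only under $\Gamma$. Take now $v=(1,s_1,s_2)$ and the constant vectors $e_1,e_2\in V$; they give a holomorphic frame $\bar e_1,\bar e_2$ of $Q$ over $\mathbb B$. We have $h(e_i,v)=\bar s_i$ and $h(v,v)=-(1-|s|^2)$, so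
$$H_{ij}=\langle\bar e_i,\bar e_j\rangle=\delta_{ij}+\frac{\bar s_is_j}{1-|s|^2}. \tag{5}$$

*The form.* Give $M$ the induced metric, and let $\varphi=\frac{i}{2\pi}\partial\bar\partial\log\|m\|^2$, where $m$ is any nowhere zero local holomorphic section of $M$. This does not depend on $m$, and it represents $-c_1(M)=\mu-e$. The group $G$ acts on $\mathbb B\times\mathbb P(V)$ and preserves the diagonal, so it acts on $\tilde{\mathsf X}$, on the pullbacks of $Q$ and $M$, and it preserves the metric. Hence the pullback of $\varphi$ to $\tilde{\mathsf X}$ is $G$-invariant. As $G$ is transitive on $\mathbb B$, it suffices to prove $\varphi\ge0$ at a point $x_0\in\tilde{\mathsf X}$ lying over $s=0$.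

*The computation.* Near $x_0$ write $m=t_1\bar e_1+t_2\bar e_2$ with holomorphic functions $t_1,t_2$ without common zeros, and regard $s_1,s_2$ as holomorphic functions near $x_0$, vanishing at $x_0$. By (5),
$$\|m\|^2=A+B,\qquad A=|t_1|^2+|t_2|^2,\qquad B=\frac{|t_1\bar s_1+t_2\bar s_2|^2}{1-|s|^2}.$$
Since $A(x_0)>0$ and $B$ vanishes to second order at $x_0$, up to terms of order three at $x_0$ we have
$$\log\|m\|^2=\log A+\log(1+B/A)\equiv\log A+\frac{\big|\overline{t_1(x_0)}\,s_1+\overline{t_2(x_0)}\,s_2\big|^2}{A(x_0)} .$$
Here we used $|t_1\bar s_1+t_2\bar s_2|=|\bar t_1s_1+\bar t_2s_2|$. The first term is plurisubharmonic, being the logarithm of a sum of squares of absolute values of holomorphic functions. The second is a positive constant times the square of the absolute value of a holomorphic function, hence also plurisubharmonic. Terms of order three do not affect $\partial\bar\partial$ at $x_0$, so $\varphi\ge0$ at $x_0$.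

In the language of curvature, (5) gives $H(0)=I$, $dH(0)=0$ and $\Theta(0)=-\partial\bar\partial H(0)$. So $\langle\Theta(\xi,\bar\xi)a,a\rangle=-\sum_{i,j}a_i\bar a_j\xi_j\bar\xi_i=-|\sum_ia_i\bar\xi_i|^2\le0$. That is, $Q$ is Griffiths seminegative, and the computation above is the fact that curvature decreases on subbundles.

## 11. A Kähler class on the null cone

**Step 5: the class $\gamma$.** We now choose a positive combination for which (4) is exactly zero. For an integer $r\gg0$, the class $\mu+r\lambda$ is Kähler on $\mathsf Z$, because $\mathcal O(1)$ is relatively ample over $S$ and $\lambda$ is Kähler on $S$. For a rational $\tau$ with $0<\tau\ll1$, in particular $\tau<r$, the class $\mu+r\lambda-\tau e$ is Kähler on the blow-up $\mathsf X$. Put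
$$\gamma:=(r-\tau)(\mu-e)+(\mu+r\lambda-\tau e)=(r-\tau+1)\mu+r\lambda-re .$$
By Step 4, $\gamma$ is represented by the sum of a semipositive form and a Kähler form, which is a Kähler form. So $\gamma$ is a Kähler class, and it is rational. In the notation of Section 9 it has $\theta=r\lambda$ and $\varepsilon=r$, so (4) gives
$$\int_{\mathsf X}\mu^2\gamma^2=r^2\Lambda-r^2\Lambda=0 .$$
By (3), $\iota_v(\gamma^2)=0$. This proves Theorem A, and the conjecture is false. $\blacksquare$

By Proposition 2 it also follows that $T_{\mathcal F}$ has no complement in $T_{\mathsf X}$, in agreement with the broken splitting of Section 7.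

## 12. Products, and the sharp range of $(p,q)$

Sections 1, 3 and 5 prove the positive half of Theorem B: $p\le1$ or $q=0$ by Proposition 1 and the trivial cases, and $q=1$, $p\ge1$ by Proposition 4. It remains to find counterexamples for all $p,q\ge2$.

**Step 6: all pairs $p,q\ge2$.** We take products of the fourfold with projective spaces, one put inside the leaves and one transverse to them. Let $(\mathsf X_0,\mathcal F_0,\gamma_0)$ be as in Theorem A, and let $Y=\mathbb P^{p-2}$ and $W=\mathbb P^{q-2}$ with Kähler classes $\gamma_Y,\gamma_W$ (zero if the space is a point). We choose $\gamma_Y$ and $\gamma_W$ rational. On $\mathsf X=\mathsf X_0\times Y\times W$ let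
$$T_{\mathcal F}=\mathrm{pr}^*T_{\mathcal F_0}\oplus\mathrm{pr}^*T_Y .$$
This is a subbundle closed under the bracket, of rank $2+(p-2)=p$ and corank $2+(q-2)=q$, so $\mathcal F$ is a regular foliation of dimension $p$ and codimension $q$. The class $\gamma=\gamma_0+\gamma_Y+\gamma_W$ (pullbacks understood) is Kähler.

As noted in Section 2, $\iota_v(\gamma^p)=\gamma_{\mathcal F}^{\,p}$, where $\gamma_{\mathcal F}\in H^1(\mathsf X,T_{\mathcal F}^*)$ is the image of $\gamma$. Forms from $W$ restrict to zero on $T_{\mathcal F}$, so $\gamma_{\mathcal F}=\gamma_{0,\mathcal F_0}+\gamma_Y$, where $\gamma_{0,\mathcal F_0}$ is the pullback of the image of $\gamma_0$ in $H^1(\mathsf X_0,T_{\mathcal F_0}^*)$. In the binomial expansion of the $p$-th power, the term with $\gamma_{0,\mathcal F_0}^{\,i}\gamma_Y^{\,p-i}$ vanishes for $i>2$, since $\wedge^iT_{\mathcal F_0}^*=0$, and for $p-i>p-2$, since $\Omega_Y^{p-i}=0$. Only $i=2$ remains: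
$$\iota_v(\gamma^p)=\binom p2\,\mathrm{pr}^*\iota_v(\gamma_0^2)\cup\mathrm{pr}^*\gamma_Y^{\,p-2}=0 .$$
So $\mathcal F$ is not cohomologically Kähler. The manifold $\mathsf X$ is projective and $\gamma$ is rational, so the failure occurs for rational ample classes on projective manifolds for every $p,q\ge2$.

Finally, $p+q\le3$ forces $p\le1$ or $q\le1$, so the conjecture holds in dimension at most $3$. Theorem A gives a counterexample with $p=q=2$, so $4$ is the smallest possible dimension. This proves Theorem B. $\blacksquare$
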